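# A twisted complex, and contravariantly infinite resolving subcategories over Gorenstein rings

## 1. Two-by-two matrices twisted by powers of $\alpha$

Let $k$ be a field containing an element $\alpha\in k^\times$ of infinite multiplicative order, for instance $k=\mathbb Q$ and $\alpha=2$. Let $B=k[v,x,y,z]/I$, where $I$ is generated by all cubic monomials and the seven quadrics
$$v^2,\quad z^2,\quad xy,\quad xz+\alpha vx,\quad yz+vy,\quad y^2+vx,\quad x^2-vy .$$
Each of these quadrics contains a monomial from the list $v^2,z^2,xy,xz,yz,y^2,x^2$ that occurs in none of the others, so they are linearly independent. There are ten quadratic monomials in four variables, so three dimensions survive in degree two. Thus $B=k\oplus V\oplus S$ is graded, where $V$ has basis $v,x,y,z$ and $S$ has basis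
$$a=vx,\qquad b=vy,\qquad c=vz,$$
and the remaining products are
$$v^2=z^2=xy=0,\qquad xz=-\alpha a,\qquad yz=-b,\qquad y^2=-a,\qquad x^2=b. \tag{1}$$

For $i\ge 1$ consider the matrix, acting on columns,
$$d_i=\begin{pmatrix} v&\alpha^i x\\ y& z\end{pmatrix}.$$
Consecutive matrices compose to zero:
$$d_id_{i+1}=\begin{pmatrix}v^2+\alpha^ixy&\alpha^{i}(\alpha vx+xz)\\ yv+zy&\alpha^{i+1}xy+z^2\end{pmatrix}=0. \tag{2}$$
So we have a complex
$$W:\qquad \cdots\xrightarrow{d_3}B^2\xrightarrow{d_2}B^2\xrightarrow{d_1}B^2\to 0,\qquad W_i=B^2\ (i\ge 0).$$

Three properties of $W$ carry the lecture. First, $W$ is exact in all degrees $\ge 2$, and $H_1(W)$ is one-dimensional. Second, the transposed complex has no cohomology in degrees $\ge1$. Third, if we send $v,z\mapsto\tau$ and $x,y\mapsto 0$ in $N=k[\tau]/(\tau^2)$, every $d_i$ becomes $\tau$ times the identity matrix.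

Here is what this is for. We shall build a Gorenstein local ring $R$ over $B$ and modules $M_n$ over $R$ whose free resolutions are, from degree $2$ on, the complex $W$ extended to $R$. The single homology class in degree $1$ will make $M_n$ fail to be maximal Cohen–Macaulay. The third property will make all higher Tor of $M_n$ against $N$ vanish. The resolving subcategory of modules with that Tor vanishing is then a counterexample to a natural equivalence, which we now state.

## 2. Resolving subcategories, approximations and radius

Let $R$ be a commutative Noetherian local ring with maximal ideal $\mathfrak m$ and residue field $k$, and let $\operatorname{mod}R$ be the category of finitely generated $R$-modules. All subcategories are full subcategories of $\operatorname{mod}R$. We write $\Omega$ for syzygy and MCM for maximal Cohen–Macaulay: $M$ is MCM if $\operatorname{depth}M\ge\dim R$, and the zero module counts as MCM.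

**Definition (resolving).** A subcategory $\mathscr X$ is *resolving* if it contains the projective modules and is closed under direct summands, extensions, and kernels of epimorphisms. In particular it is closed under syzygies.

The free modules form a resolving subcategory. Two families matter for us. For $K\in\operatorname{mod}R$ put
$${}^\perp K=\{Z\in\operatorname{mod}R:\operatorname{Ext}^i_R(Z,K)=0\ \text{for all } i\ge 1\},$$
and for $N\in\operatorname{mod} R$ take the modules $Z$ with $\operatorname{Tor}_i^R(Z,N)=0$ for all $i\ge1$. Both are resolving, by the long exact sequences. For an exact sequence $0\to Z'\to Z\to Z''\to0$, the modules $\operatorname{Ext}^i(Z',K)$ and $\operatorname{Tor}_i(Z',N)$ sit between the terms for $Z$ in degree $i$ and for $Z''$ in degree $i+1$. This gives kernels of epimorphisms; extensions and summands are immediate.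

**Definition (approximation).** A *right $\mathscr X$-approximation* of $M$ is a homomorphism $f\colon X\to M$ with $X\in\mathscr X$ such that every homomorphism $X'\to M$ with $X'\in\mathscr X$ factors through $f$. The subcategory $\mathscr X$ is *contravariantly infinite* if no module outside $\mathscr X$ admits a right $\mathscr X$-approximation.

If $\mathscr X$ is the category of free modules, any surjection from a free module onto $M$ is a right $\mathscr X$-approximation, so $\mathscr X$ is not contravariantly infinite unless it is all of $\operatorname{mod}R$. At the other extreme, $\mathscr X=\operatorname{mod}R$ is contravariantly infinite for the empty reason.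

**Definition (radius, Dao–Takahashi).** For a subcategory $\mathscr C$ let $[\mathscr C]$ be the smallest subcategory containing $R$ and $\mathscr C$ that is closed under finite direct sums, direct summands and syzygies. Let $\mathscr C\circ\mathscr D$ be the subcategory of modules $Z$ admitting an exact sequence $0\to C\to Z\to D\to 0$ with $C\in\mathscr C$, $D\in\mathscr D$. Set $[\mathscr C]_1=[\mathscr C]$ and $[\mathscr C]_r=[[\mathscr C]_{r-1}\circ[\mathscr C]]$ for $r\ge2$. The *radius* of $\mathscr X$ is the infimum of the integers $n\ge0$ for which some $G\in\operatorname{mod}R$ satisfies $\mathscr X\subseteq[G]_{n+1}$; it is $\infty$ if there is no such $n$.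

For example, over $R=k[[t]]$ the category $[k]$ consists of the modules $R^p\oplus k^q$, and $R/(t^2)\in[k]_2$ because it is an extension of $k$ by $k$.

**Known theorem.** Let $R$ be a henselian local complete intersection ring of positive dimension and let $\mathscr X$ be a resolving subcategory of $\operatorname{mod}R$. The following are equivalent:

1. $\mathscr X$ is contravariantly infinite;
2. $\mathscr X$ contains a module of finite and positive projective dimension;
3. $\mathscr X$ contains a module which is not MCM.

If in addition $R$ is quasi-excellent, these are also equivalent to: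

4. $\mathscr X$ has infinite radius.

From now on (1), (2), (3), (4) denote these four conditions on $\mathscr X$ (displayed equations are referred to as "equation (5)", and so on). The question, from Gen Tanigawa, "Contravariantly infinite resolving subcategories", arXiv:2603.07945 (2026), is whether the theorem holds for all Gorenstein rings: if $R$ is henselian Gorenstein local with $\dim R>0$, are (1), (2), (3) equivalent for every resolving $\mathscr X$, and are they equivalent to (4) when $R$ is moreover quasi-excellent?

The answer is no.

**Theorem A.** Let $k$ be a field with an element $\alpha\in k^\times$ of infinite multiplicative order and let $d\ge1$. There are an artinian Gorenstein local $k$-algebra $A$ and a resolving subcategory $\mathscr X$ of $\operatorname{mod}R$, where $R=A[[t_1,\dots,t_d]]$, such that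

- (3) holds: $\mathscr X$ contains a module that is not MCM;
- (4) holds: $\mathscr X$ has infinite radius;
- (2) fails: $\mathscr X$ contains no module of finite positive projective dimension;
- (1) fails: some module outside $\mathscr X$ has a right $\mathscr X$-approximation.

The ring $R$ is a complete local ring, hence henselian and excellent. So (1)–(3) are not equivalent over Gorenstein rings in general, (4) is equivalent to neither (1) nor (2), and this happens in every dimension $d\ge 1$. What does survive over Gorenstein rings is collected in Theorem B, in Section 10.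

We use the following textbook facts about a Gorenstein local ring $R$ of dimension $d$.

- **(F1)** $R$ has injective dimension $d$, so $\operatorname{Ext}^i_R(Z,R)=0$ for $i>d$. A module $Z$ is MCM if and only if $\operatorname{Ext}^i_R(Z,R)=0$ for all $i\ge1$. If $\mathfrak q$ is a minimal prime, $R_{\mathfrak q}$ is artinian Gorenstein, that is, self-injective.
- **(F2)** If $Z\ne0$ and $\mathfrak q\in\operatorname{Ass}Z$, then $\operatorname{depth}Z\le\dim R/\mathfrak q$ (this holds over any Noetherian local ring).
- **(F3)** If $Z$ is MCM, then for every $n\ge1$ there is an exact sequence $0\to Z\to F_{n-1}\to\cdots\to F_0\to Z_n\to0$ with all $F_j$ free and $Z_n$ MCM. Indeed $Z^*=\operatorname{Hom}_R(Z,R)$ is MCM with $Z\cong Z^{**}$. Take a surjection $F\to Z^*$ with $F$ free. Its kernel is MCM, and dualizing gives $0\to Z\to F^*\to Z_1\to0$ with $Z_1$ MCM. Iterate.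

## 3. The four conditions over $k[[t]]$

Let $R=k[[t]]$ and let $\mathscr X$ be resolving. A finitely generated module is a direct sum of copies of $R$ and of modules $R/(t^n)$, and the MCM modules are the free ones.

Suppose $\mathscr X$ contains a non-free module. Taking a summand, $R/(t^n)\in\mathscr X$ for some $n\ge1$. Let $Q=\operatorname{coker}\binom{t^n}{t}$, a quotient of $R^2$. Since $t^n$ is regular, there is an exact sequence $0\to R\to Q\to R/(t^n)\to 0$, so $Q\in\mathscr X$. Subtracting $t^{n-1}$ times the second row from the first turns the column into $\binom0t$, so $Q\cong R\oplus R/(t)$ and $k=R/(t)\in\mathscr X$. Every $R/(t^m)$ is an iterated extension of copies of $k$, so $\mathscr X=\operatorname{mod}R$. Hence there are exactly two resolving subcategories.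

For the free modules all four conditions fail: $R\to k$ is a right approximation of $k\notin\mathscr X$, and the radius is $0$. For $\operatorname{mod}R$, conditions (1), (2), (3) hold. For (4), suppose $\operatorname{mod}R\subseteq[G]_r$ and let $t^{c}$ kill the torsion of $G$. Then $t^c$ kills the torsion of every module in $[G]$. If $0\to C\to Z\to D\to0$ is exact, $t^{c'}$ kills the torsion of $C$ and $t^c$ that of $D$, then $t^{c+c'}$ kills the torsion of $Z$. So $t^{cr}$ kills the torsion of every module in $[G]_r$, and $R/(t^n)\notin[G]_r$ for $n>cr$. Both tricks, adding rows to a presentation and bounding annihilators along $[G]_r$, will come back.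

One more easy observation limits where a counterexample can live. If $R$ is Cohen–Macaulay of dimension $d>0$ and $\mathscr X$ contains $k$, then $\mathscr X$ contains all modules of finite length, in particular $R/(s_1,\dots,s_d)$ for a system of parameters, which has projective dimension $d$. So if (3) holds and (2) fails, the non-MCM modules in $\mathscr X$ must be subtler than $k$.

## 4. Test modules, and why modules killed by $t$ are not enough

The next lemma says that vanishing against a fixed test module excludes condition (2) automatically.

**Lemma 1.** Let $R$ be a Noetherian local ring and let $P$ be a finitely generated module with $\operatorname{pd}P=m$, $1\le m<\infty$. Then $\operatorname{Ext}^m_R(P,K)\ne0$ for every finitely generated $K\ne0$, and $\operatorname{Tor}_m^R(P,N)\ne0$ for every $N\ne0$ of finite length.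

**Proof.** Let $0\to F_m\xrightarrow{\phi}F_{m-1}\to\cdots$ be the minimal free resolution, with $F_m\neq0$ and $\phi$ having entries in $\mathfrak m$. Then $\operatorname{Ext}^m_R(P,K)$ is the cokernel of $\operatorname{Hom}(F_{m-1},K)\to\operatorname{Hom}(F_m,K)$, whose image lies in $\mathfrak m\operatorname{Hom}(F_m,K)$; the cokernel is nonzero by Nakayama's lemma. Similarly $\operatorname{Tor}_m^R(P,N)=\ker(\phi\otimes N)$ contains $F_m\otimes_R\operatorname{soc}N\ne0$, because $\mathfrak m$ kills the socle. $\square$

So to separate (3) from (2) it is enough to find $N\neq0$ of finite length and a non-MCM module $M$ with $\operatorname{Tor}^R_i(M,N)=0$ for all $i\ge1$.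

A sensible first attempt: take an artinian Gorenstein ring $A$, put $R=A[[t]]$, let $N$ be a nonzero finitely generated $A$-module, and look for $M$ among the nonzero finitely generated $A$-modules, with $t$ acting as $0$. Such an $M$ has depth $0$, so it is not MCM. Let $F\to M$ be a free resolution over $A$. Then $F\otimes_AR$ resolves $M[[t]]$, on which $t$ is regular with quotient $M$, so the mapping cone of $t\colon F\otimes_AR\to F\otimes_AR$ resolves $M$ over $R$. After tensoring with $N$ the map $t$ becomes $0$, and therefore
$$\operatorname{Tor}^R_i(M,N)\cong\operatorname{Tor}^A_i(M,N)\oplus\operatorname{Tor}^A_{i-1}(M,N).$$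
For $i=1$ the second summand is $M\otimes_AN$, which is nonzero by Nakayama's lemma. So the attempt fails in degree $1$, for every choice of $A$, $M$, $N$.

The torsion must therefore be woven into the module. We look for a presentation matrix over $R$ whose kernel is generated by fixed columns as long as $t$ is a nonzerodivisor, but whose kernel becomes larger when $t$ is set to $0$. The extra kernel element is the torsion. The rest of the resolution should be a complex over $A$ that is exact in degrees $\ge2$ but has homology in degree $1$. This is what $W$ provides.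

## 5. The homology of $W$ and of its transpose

Each $d_i$ raises degree by one, so it acts as $k^2\to V^2\to S^2\to0$. On $k^2$ both $d_i$ and $d_i^T$ are injective, because
$$d_i\binom{\lambda}{\mu}=\binom{\lambda v+\alpha^i\mu x}{\lambda y+\mu z},\qquad d_i^T\binom{\lambda}{\mu}=\binom{\lambda v+\mu y}{\alpha^i\lambda x+\mu z}.$$
Only the ranks on $V^2\to S^2$ are left, a map from dimension $8$ to dimension $6$.

**Lemma 2.** On $V^2\to S^2$, the map $d_i$ has rank $6$ for $i\ge2$ and rank $5$ for $i=1$, and $d_i^T$ has rank $6$ for all $i\ge1$.

**Proof.** Let $p=p_1v+p_2x+p_3y+p_4z$ and $q=q_1v+q_2x+q_3y+q_4z$. By equation (1),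
$$\begin{aligned}
vp&=p_2a+p_3b+p_4c, & xq&=(q_1-\alpha q_4)a+q_2b,\\
yp&=-p_3a+(p_1-p_4)b, & zq&=-\alpha q_2a-q_3b+q_1c .
\end{aligned}$$
So the $(a,b,c)$-coordinates of $vp+\alpha^ixq$ are
$$p_2+\alpha^iq_1-\alpha^{i+1}q_4,\qquad p_3+\alpha^iq_2,\qquad p_4,$$
and those of $yp+zq$ are
$$-p_3-\alpha q_2,\qquad p_1-p_4-q_3,\qquad q_1 .$$
The variable $p_2$ occurs only in the first form and $p_1$ only in the fifth. So a linear relation among the six forms involves neither of these two, and is a relation among $p_4$, $q_1$, $p_3+\alpha^iq_2$ and $-(p_3+\alpha q_2)$. These four are independent exactly when $\alpha^i\ne\alpha$. As $\alpha$ has infinite order, this holds for $i\ge2$. For $i=1$ the last two are proportional and the rank is $5$.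

For the transpose, the coordinates of $vp+yq$ are
$$p_2-q_3,\qquad p_3+q_1-q_4,\qquad p_4,$$
and those of $\alpha^ixp+zq$ are
$$\alpha^ip_1-\alpha^{i+1}p_4-\alpha q_2,\qquad \alpha^ip_2-q_3,\qquad q_1 .$$
Here $p_3$ occurs only in the second form and $p_1$ only in the fourth. What remains is $p_4$, $q_1$, $p_2-q_3$ and $\alpha^ip_2-q_3$, independent exactly when $\alpha^i\ne1$, which holds for all $i\ge1$. $\square$

The infinite order of $\alpha$ is what confines the rank drop to one place. If instead $\alpha^m=1$ for some $m\ge1$, then $\alpha^{m+1}=\alpha$, so $d_{m+1}$ also has rank $5$ on $V^2$. Its kernel there has dimension $3$, while $d_{m+2}(k^2)$ has dimension $2$, so $H_{m+1}(W)\ne0$.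

**Lemma 3.** Let $E=\operatorname{Hom}_k(B,k)$. Then:

- (a) $H_i(W)=0$ for $i\ge2$;
- (b) $H_1(W)$ is one-dimensional, spanned by the class of $w=\binom{-\alpha y}{x}$;
- (c) $H_i(W\otimes_BE)=0$ for $i\ge1$.

**Proof.** (a) Let $i\ge2$. Since $d_i$ is injective on $k^2$ and zero on $S^2$, its kernel is $\ker(d_i|_{V^2})\oplus S^2$. The first summand has dimension $8-6=2$ and contains the two-dimensional space $d_{i+1}(k^2)$ by equation (2), so they are equal. Moreover $d_{i+1}(V^2)=S^2$ by Lemma 2. So $\ker d_i=\operatorname{im}d_{i+1}$.

(b) Now $\ker(d_1|_{V^2})$ has dimension $8-5=3$, while $d_2(k^2)$ has dimension $2$ and $d_2(V^2)=S^2$. So $H_1(W)$ has dimension $1$. By equation (1),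
$$d_1w=\binom{-\alpha vy+\alpha x^2}{-\alpha y^2+zx}=\binom{-\alpha b+\alpha b}{\alpha a-\alpha a}=0 .$$
Finally $w$ is not in $d_2(k^2)$, which is spanned by $\binom vy$ and $\binom{\alpha^2x}{z}$: no combination of $v$ and $\alpha^2x$ equals $-\alpha y$.

(c) For a finitely generated free $B$-module $F$, the map
$$F\otimes_BE\to\operatorname{Hom}_k(\operatorname{Hom}_B(F,B),k),\qquad u\otimes\xi\mapsto(f\mapsto\xi(f(u))),$$
is a natural isomorphism: it is the identity of $E$ for $F=B$, and both sides are additive. So $W\otimes_BE$ is the $k$-dual of the complex $\operatorname{Hom}_B(W,B)$, and $H_i(W\otimes_BE)$ is the $k$-dual of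
$$H^i(\operatorname{Hom}_B(W,B))=\ker d_{i+1}^T/\operatorname{im}d_i^T\qquad(i\ge1).$$
This vanishes: $d_{i+1}^T$ is injective on $k^2$, its kernel on $V^2$ has dimension $2$ and contains the two-dimensional space $d_i^T(k^2)$, and $d_i^T(V^2)=S^2$. $\square$

## 6. The Gorenstein ring $R=A[[t_1,\dots,t_d]]$

The ring $B$ is not Gorenstein, so we pass to its trivial extension. Let $A=B\ltimes E$: the elements are pairs $(\beta,\xi)$ with $\beta\in B$, $\xi\in E$, and
$$(\beta_1,\xi_1)(\beta_2,\xi_2)=(\beta_1\beta_2,\ \beta_1\xi_2+\beta_2\xi_1),\qquad (\beta\xi)(\beta')=\xi(\beta\beta').$$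
This is an artinian local $k$-algebra with maximal ideal $\mathfrak m_A=(V\oplus S)\oplus E$.

**Step 1: $A$ is Gorenstein.** Let $\lambda(\beta,\xi)=\xi(1)$. The value of $\lambda$ on the product above is $\xi_2(\beta_1)+\xi_1(\beta_2)$, and this bilinear form on $A$ is nondegenerate because $E$ is the full dual of $B$. Hence $A\to\operatorname{Hom}_k(A,k)$, $r\mapsto\lambda(r\,\cdot\,)$, is an isomorphism of $A$-modules. The target is injective, since $\operatorname{Hom}_A(-,\operatorname{Hom}_k(A,k))\cong\operatorname{Hom}_k(-,k)$ is exact. So $A$ is self-injective.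

**Step 2: the ring $R$.** Let $R=A[[t_1,\dots,t_d]]=A\otimes_kk[[t_1,\dots,t_d]]$. It is a complete Noetherian local ring, flat over $A$. The sequence $t_1,\dots,t_d$ is $R$-regular with quotient $A$, so $R$ is Gorenstein. The ideal $\mathfrak p=\mathfrak m_AR$ is nilpotent and $R/\mathfrak p=k[[t_1,\dots,t_d]]$ is a domain of dimension $d$, so $\dim R=d$ and $\mathfrak p$ is the unique minimal prime. Write $t=t_1$.

**Step 3: the complex over $A$.** Put $W_A=W\otimes_BA$. As a $B$-module $A=B\oplus E$, so $W_A$ is the direct sum of the complexes $W$ and $W\otimes_BE$. Lemma 3 gives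
$$H_i(W_A)=0\ (i\ge2),\qquad H_1(W_A)\cong k\ \text{ spanned by the class of } w. \tag{3}$$

## 7. A row that detects $w$, and the modules $M_n$

We now look for a row over $A$ that kills the columns of $d_2$ but not $w$. Added to $d_1$, it removes the extra cycle; multiplied by $t^n$, it does so only as long as $t\neq0$.

**Step 1: the row.** Let $\theta\in E\subset A$ be the functional with $\theta(x)=1$ that vanishes on $1,v,y,z$ and $S$. Then $y\theta=0$: its value at $1$ is $\theta(y)=0$, and its values on $V\oplus S$ lie in $\theta(S)=0$. In the same way $z\theta=0$. Put $\eta=(0,\theta)$, a row of length $2$. Then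
$$\eta d_2=(\theta y,\theta z)=0,\qquad \eta w=x\theta=:\sigma. \tag{4}$$
Here $\sigma$ is the functional with $\sigma(1)=\theta(x)=1$ that vanishes on $V\oplus S$. So $\sigma\ne0$, while $\mathfrak m_A\sigma=0$: elements of $V\oplus S$ kill $\sigma$ because the constant term of their multiples is zero, and $E\cdot E=0$. Hence $\operatorname{ann}_A\sigma=\mathfrak m_A$, and by flatness $\operatorname{ann}_R\sigma=\mathfrak p$.

**Step 2: the row removes exactly the extra cycle.** We claim
$$\ker_A(d_1)=\operatorname{im}_A(d_2)+kw,\qquad \ker_A(d_1)\cap\ker_A(\eta)=\operatorname{im}_A(d_2). \tag{5}$$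
The first equality is equation (3). For the second, $\operatorname{im}(d_2)$ lies in the left side by equation (4). An element $u=d_2s+\kappa w$ with $\kappa\in k$ has $\eta u=\kappa\sigma$, which vanishes only for $\kappa=0$. By flatness of $A\to R$ we also get $\ker_R(d_1)=\operatorname{im}_R(d_2)+Rw$ and $\ker_R(d_1)\cap\ker_R(\eta)=\operatorname{im}_R(d_2)$.

**Step 3: the modules and their resolutions.** For $n\ge1$ let $M_n=\operatorname{coker}\partial_1$, where
$$\partial_1=\begin{pmatrix}v&\alpha x\\ y&z\\ 0&t^n\theta\end{pmatrix}:R^2\to R^3,\qquad
\widetilde W:\ \cdots\xrightarrow{d_4}R^2\xrightarrow{d_3}R^2\xrightarrow{d_2}R^2\xrightarrow{\partial_1}R^3\to0 .$$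
The rows of $\partial_1$ are those of $d_1$ and $t^n\eta$, so $\partial_1d_2=0$. We claim that $\widetilde W$ is a free resolution of $M_n$. In degrees $\ge2$ exactness is equation (3) and flatness. In degree $1$, since $t$ is $R$-regular, $\ker\partial_1=\ker_R(d_1)\cap\ker_R(\eta)$, which is $\operatorname{im}_R(d_2)$ by Step 2.

**Step 4: $M_n$ is not MCM.** We exhibit an element of $M_n$ killed by $t$. Let $\mathbf e_3$ be the third basis vector of $R^3$. Since $d_1w=0$ and $\eta w=\sigma$, we have $\partial_1w=t^n\sigma\mathbf e_3$, so in $M_n$ the class of $t^{n-1}\sigma\mathbf e_3$ is killed by $t$. This class is not zero. Otherwise $t^{n-1}\sigma\mathbf e_3=\partial_1u$ for some $u\in R^2$; then $d_1u=0$, so $u=d_2s+fw$ with $s\in R^2$, $f\in R$ by Step 2, and comparing last coordinates, $t^{n-1}\sigma=t^n\eta u=t^nf\sigma$. As $t$ is regular, $(1-tf)\sigma=0$, and $1-tf$ is a unit, so $\sigma=0$, a contradiction.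

So $t$ is a zerodivisor on $M_n$. If $M_n$ were MCM, then by (F2) every associated prime $\mathfrak q$ would satisfy $\dim R/\mathfrak q=d$, so $\mathfrak q=\mathfrak p$. But $t\notin\mathfrak p$, so $t$ would be $M_n$-regular, a contradiction.

## 8. Modules with no higher Tor against $k[\tau]/(\tau^2)$

Let $N=k[\tau]/(\tau^2)$, made into an $R$-module through the ring surjection $R\to N$ with $v,z\mapsto\tau$ and $x,y,E,t_j\mapsto0$. This is well defined: $E$ is an ideal, $v^2$ and $z^2$ go to $\tau^2=0$, each of the other five quadrics has all its terms divisible by $x$ or $y$, and cubics go to multiples of $\tau^3$ or to $0$. Put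
$$\mathscr X=\{Z\in\operatorname{mod}R:\operatorname{Tor}^R_i(Z,N)=0\ \text{for all } i\ge1\}.$$
It is resolving by Section 2. We verify the four assertions of Theorem A.

**Step 1: (3) holds.** In $\widetilde W\otimes_RN$ each $d_i$ with $i\ge2$ becomes $\tau\cdot\mathrm{id}\colon N^2\to N^2$, and $\partial_1$ becomes $\binom{\tau\cdot\mathrm{id}}{0}\colon N^2\to N^3$, because $\theta\in E$ maps to $0$. The kernel of $\tau$ on $N$ is $\tau N$, so this complex is exact in all degrees $\ge1$. Hence $M_n\in\mathscr X$ for all $n\ge1$, and $M_n$ is not MCM.

**Step 2: (2) fails.** Since $N\ne0$ has finite length, Lemma 1 shows that no module of finite positive projective dimension is in $\mathscr X$.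

**Step 3: from Tor to Ext.** To refute (1) we need a short exact sequence whose kernel has no Ext from $\mathscr X$. For $Z\in\operatorname{mod}R$ with free resolution $F$ by finitely generated modules, $\operatorname{Hom}_R(F,\operatorname{Hom}_k(N,k))\cong\operatorname{Hom}_k(F\otimes_RN,k)$. So $\operatorname{Ext}^i_R(Z,\operatorname{Hom}_k(N,k))$ is the $k$-dual of $\operatorname{Tor}_i^R(Z,N)$. Moreover $N\cong\operatorname{Hom}_k(N,k)$ as $R$-modules, by sending $n$ to the functional $n'\mapsto(\tau\text{-coefficient of }nn')$. This map is injective: if $n=\lambda+\mu\tau$ goes to $0$, then evaluating at $1$ gives $\mu=0$ and at $\tau$ gives $\lambda=0$. It is bijective by dimension. Therefore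
$$\operatorname{Ext}^i_R(Z,N)=0\qquad(Z\in\mathscr X,\ i\ge1). \tag{6}$$

**Step 4: lifting the vanishing along $t_1,\dots,t_d$.** Let $J=\ker(A\to N)$, $L=R/JR=N[[t_1,\dots,t_d]]$ and $L_j=L/(t_1,\dots,t_j)L$. Then $t_1,\dots,t_d$ is $L$-regular and $L_d=N$. We show $\operatorname{Ext}^i_R(Z,L_j)=0$ for all $Z\in\mathscr X$ and $i\ge1$, by descending induction on $j$. The case $j=d$ is equation (6). If it holds for $j$, the sequence $0\to L_{j-1}\xrightarrow{t_j}L_{j-1}\to L_j\to0$ shows that $t_j$ is surjective on the finitely generated module $\operatorname{Ext}^i_R(Z,L_{j-1})$, which is then zero by Nakayama's lemma. For $j=0$,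
$$\operatorname{Ext}^i_R(Z,L)=0\qquad(Z\in\mathscr X,\ i\ge1). \tag{7}$$

**Step 5: $L$ embeds in $R$.** Let $g\in E\subset A$ be the functional with $g(v)=g(z)=1$ that vanishes on $1,x,y$ and $S$. We claim $\operatorname{ann}_A(g)=J$. Since $E\cdot E=0$, the element $(\beta,\xi)$ kills $g$ if and only if $g(\beta\beta')=0$ for all $\beta'\in B$. Write $\beta=\beta_0+\beta_1+\beta_2$ by degree. Taking $\beta'=v$ gives $\beta_0=0$, and taking $\beta'=1$ gives that the $v$- and $z$-coefficients of $\beta_1$ add up to zero; conversely these two conditions suffice, because $g$ vanishes on $S$. They say exactly that $\beta\mapsto0$ in $N$, that is, $(\beta,\xi)\in J$. So $gA\cong A/J$, and by flatness $gR\cong R/JR=L$. With $C=R/gR$ we have an exact sequence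
$$0\to L\to R\xrightarrow{\pi}C\to0. \tag{8}$$

**Step 6: (1) fails.** By equation (7), $\operatorname{Ext}^1_R(X',L)=0$ for every $X'\in\mathscr X$, so every map $X'\to C$ lifts through $\pi$. As $R\in\mathscr X$, the map $\pi$ is a right $\mathscr X$-approximation of $C$. If $C$ were in $\mathscr X$, then $\operatorname{Ext}^1_R(C,L)=0$ and the sequence (8) would split. Then $L\ne0$ would be a direct summand of $R$, which is indecomposable because it is local, so $L\cong R$. But $J\ne0$ kills $L$ and does not kill $R$. So $C\notin\mathscr X$ has a right $\mathscr X$-approximation.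

## 9. Annihilators of Ext bound the radius

It remains to prove (4). As for $k[[t]]$ in Section 3, we find a quantity that stays bounded on $[G]_r$ but not on the $M_n$. Torsion is replaced by $\operatorname{Ext}^i_R(-,R)$.

**Lemma 4.** Let $R$ be a Gorenstein local ring of dimension $d$, $G\in\operatorname{mod}R$ and $I_G=\bigcap_{i=1}^d\operatorname{ann}\operatorname{Ext}^i_R(G,R)$. Then $I_G$ lies in no minimal prime of $R$, and $I_G^{\,r}\operatorname{Ext}^i_R(Z,R)=0$ for all $Z\in[G]_r$ and $i\ge1$.

**Proof.** Let $\mathfrak q$ be a minimal prime. By (F1), $R_{\mathfrak q}$ is self-injective, so $\operatorname{Ext}^i_R(G,R)_{\mathfrak q}=0$ for $i\ge1$, and the annihilator of the finitely generated module $\operatorname{Ext}^i_R(G,R)$ is not contained in $\mathfrak q$. A finite intersection of ideals not contained in the prime $\mathfrak q$ is not contained in $\mathfrak q$, so $I_G\not\subseteq\mathfrak q$.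

For an ideal $I$ let $\mathscr C_I$ be the class of $Z$ with $I\operatorname{Ext}^i_R(Z,R)=0$ for all $i\ge1$. It contains $R$ and is closed under finite direct sums and summands, and under syzygies because $\operatorname{Ext}^i_R(\Omega Z,R)\cong\operatorname{Ext}^{i+1}_R(Z,R)$ for $i\ge1$. It follows that $[\mathscr C_I]=\mathscr C_I$. Also $G\in\mathscr C_{I_G}$, because $\operatorname{Ext}^i_R(G,R)=0$ for $i>d$. So $[G]\subseteq\mathscr C_{I_G}$. If $0\to C\to Z\to D\to0$ is exact with $C\in\mathscr C_I$ and $D\in\mathscr C_{I'}$, the exact sequence $\operatorname{Ext}^i_R(D,R)\to\operatorname{Ext}^i_R(Z,R)\to\operatorname{Ext}^i_R(C,R)$ shows $Z\in\mathscr C_{II'}$. By induction on $r$,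
$$[G]_r=[[G]_{r-1}\circ[G]]\subseteq[\mathscr C_{I_G^{r-1}}\circ\mathscr C_{I_G}]\subseteq[\mathscr C_{I_G^r}]=\mathscr C_{I_G^r}.\qquad\square$$

**Step 7 of Theorem A: (4) holds.** Let $R$ and $\mathscr X$ be as in Section 8 and suppose $\mathscr X\subseteq[G]_r$ for some $G$ and $r\geq 1$. Applying $\operatorname{Hom}_R(-,R)$ to $\widetilde W$, we see that $\operatorname{Ext}^1_R(M_n,R)$ is the module of rows $\rho\in R^{1\times2}$ with $\rho d_2=0$, modulo the span of the rows of $\partial_1$. The row $\eta$ satisfies $\eta d_2=0$, so it has a class there. Suppose $s\in R$ kills this class. Then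
$$s\eta=\rho'd_1+s't^n\eta\qquad\text{for some }\rho'\in R^{1\times2},\ s'\in R.$$
Multiply by $w$ on the right. Since $d_1w=0$ and $\eta w=\sigma$, we get $(s-s't^n)\sigma=0$, so $s-s't^n\in\operatorname{ann}_R\sigma=\mathfrak p$ and $s\in t^nR+\mathfrak p$.

By Lemma 4, $I_G^r$ kills $\operatorname{Ext}^1_R(M_n,R)$ for every $n\ge1$, so
$$I_G^r\subseteq\bigcap_{n\ge1}(t^nR+\mathfrak p)=\mathfrak p,$$
because $\bigcap_nt^nk[[t_1,\dots,t_d]]=0$. As $\mathfrak p$ is prime, $I_G\subseteq\mathfrak p$, which contradicts Lemma 4. So $\mathscr X$ has infinite radius, and Theorem A is proved. $\blacksquare$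

## 10. Implications that survive over Gorenstein rings

From here on the letters $x,y,z,v,V$ are free again. The following result says which implications remain, and relates the failing ones to vanishing conditions on Ext.

**Theorem B.** Let $R$ be a henselian Gorenstein local ring with maximal ideal $\mathfrak m$, $d=\dim R>0$, and let $\mathscr X$ be a resolving subcategory.

1. $(2)\Rightarrow(1)\Rightarrow(3)$ and $(2)\Rightarrow(4)$.
2. (2) holds if and only if $\operatorname{Tr}k\in\mathscr X$, where $\operatorname{Tr}k=\operatorname{coker}\big(R\xrightarrow{(z_1,\dots,z_e)^T}R^e\big)$ and $z_1,\dots,z_e$ generate $\mathfrak m$.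
3. If $R$ is excellent and equicharacteristic, then $(4)\Rightarrow(3)$.
4. None of $(3)\Rightarrow(1)$, $(3)\Rightarrow(2)$, $(4)\Rightarrow(1)$, $(4)\Rightarrow(2)$ holds in general, even for complete equicharacteristic $R$ of any given positive dimension.
5. Consider the following statements about $R$:
   - (i) $(3)\Rightarrow(2)$ for every resolving $\mathscr X$;
   - (ii) if $\operatorname{Ext}^i_R(M,K)=0$ for all $i\ge1$ and $K\ne0$, then $M$ is MCM;
   - (iii) $(3)\Rightarrow(1)$ for every resolving $\mathscr X$;
   - (iv) if $\operatorname{Ext}^i_R(M,K)=0$ for all $i\ge1$ and $K\ne0$ is MCM, then $M$ is MCM.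

   Then (i)$\Rightarrow$(ii)$\Rightarrow$(iii)$\Rightarrow$(iv).
6. If $R$ is an AB ring in the sense of Huneke–Jorgensen, then (ii) holds, so $(1)\Leftrightarrow(3)$ for every resolving $\mathscr X$. (AB means: there is $c$ such that $\operatorname{Ext}^{\gg0}_R(M,N)=0$ implies $\operatorname{Ext}^i_R(M,N)=0$ for all $i>c$, for all $M,N\in\operatorname{mod}R$.)

The arguments in these notes do not decide whether $(1)\Rightarrow(2)$ or $(3)\Rightarrow(4)$ holds over every Gorenstein ring. Part 4 is Theorem A; the other parts are proved in the next three sections.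

## 11. Minimal approximations and Wakamatsu's lemma

If (1) fails, some module outside $\mathscr X$ has an approximation. The next lemma turns this into a nonzero module $K$ with $\mathscr X\subseteq{}^\perp K$, and so lets us use test modules.

**Lemma 5.** Let $R$ be henselian local and $\mathscr X$ resolving. If $Z\notin\mathscr X$ has a right $\mathscr X$-approximation, there is an exact sequence $0\to K\to Y\xrightarrow{f}Z\to0$ with $f$ a right $\mathscr X$-approximation, $K\ne0$, and $\operatorname{Ext}^i_R(X',K)=0$ for all $X'\in\mathscr X$, $i\ge1$.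

**Proof.** Among the right approximations of $Z$ choose $f\colon Y\to Z$ with $Y$ having the least number of generators. Every element of $Z$ is the image of $1$ under a map $R\to Z$, and that map factors through $f$ because $R\in\mathscr X$; so $f$ is onto. Put $K=\ker f$. If $K=0$, then $Z\cong Y\in\mathscr X$, which is excluded.

**Step 1: if $\varphi\in\operatorname{End}_RY$ and $f\varphi=f$, then $\varphi$ is an automorphism.** The commutative ring $\Lambda=R[\varphi]\subseteq\operatorname{End}_RY$ is a finite $R$-algebra, so it is a finite product of local rings, as $R$ is henselian. Let $\varepsilon\in\Lambda$ be the idempotent belonging to the factors in which $\varphi$ is not a unit. Then $\varepsilon\varphi$ lies in the radical of $\Lambda$. The ring $\Lambda/\mathfrak m\Lambda$ is artinian, so its radical is nilpotent, and $(\varepsilon\varphi)^q\in\mathfrak m\Lambda$ for some $q$. Using $f=f\varphi^{qj}$ we get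
$$f(\varepsilon Y)=f(\varphi^{qj}\varepsilon Y)=f((\varepsilon\varphi)^{qj}Y)\subseteq\mathfrak m^jZ\qquad\text{for all }j\ge1,$$
so $f(\varepsilon Y)=0$ by Krull's intersection theorem. Now $Y=\varepsilon Y\oplus(1-\varepsilon)Y$, and $(1-\varepsilon)Y\in\mathscr X$. If a map $X'\to Z$ equals $fh$, then it equals $f(1-\varepsilon)h$. So $f|_{(1-\varepsilon)Y}$ is again a right approximation. The minimal numbers of generators of $\varepsilon Y$ and $(1-\varepsilon)Y$ add up to that of $Y$, so minimality forces $\varepsilon Y=0$, that is, $\varepsilon=0$. Hence $\varphi$ is a unit of $\Lambda$.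

**Step 2: $\operatorname{Ext}^1_R(X',K)=0$ for $X'\in\mathscr X$.** Let $0\to K\to U\to X'\to0$ be exact. Push out along $K\subseteq Y$ to get $0\to Y\xrightarrow{\iota}Q\to X'\to0$ together with a map $U\to Q$ extending $\iota|_K$. Here $Q\in\mathscr X$, as an extension. The maps $f$ on $Y$ and $0$ on $U$ agree on $K$, so they define $g\colon Q\to Z$ with $g\iota=f$ that vanishes on the image of $U$. Since $f$ is an approximation, $g=fh$ with $h\colon Q\to Y$. Then $f(h\iota)=g\iota=f$, so $h\iota$ is an automorphism by Step 1, and $f(h\iota)^{-1}=f$. Put $\rho=(h\iota)^{-1}h\colon Q\to Y$. Then $\rho\iota=1$ and $f\rho=fh=g$. On $U$ we get $f\rho=0$, so $\rho$ maps $U$ into $K$; on $K\subseteq U$ it is the identity, because $\rho\iota=1$. So the given sequence splits.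

**Step 3: higher Ext.** Syzygies of $X'\in\mathscr X$ are in $\mathscr X$, and $\operatorname{Ext}^i_R(X',K)\cong\operatorname{Ext}^1_R(\Omega^{i-1}X',K)=0$. $\square$

**Proof of B.1, $(2)\Rightarrow(1)$.** Let $P\in\mathscr X$ with $0<m=\operatorname{pd}P<\infty$. If (1) failed, Lemma 5 would give $K\ne0$ with $\operatorname{Ext}^m_R(P,K)=0$, contradicting Lemma 1. $\square$

**Proof of B.1, $(1)\Rightarrow(3)$.** Suppose (3) fails, so every module in $\mathscr X$ is MCM. As $d>0$, there is an $R$-regular element $x\in\mathfrak m$. The kernel of $R\to R/xR$ is $xR\cong R$, and $\operatorname{Ext}^1_R(X',R)=0$ for $X'\in\mathscr X$ by (F1). So every map $X'\to R/xR$ lifts to $R$, and $R\to R/xR$ is a right $\mathscr X$-approximation. But $\operatorname{depth}R/xR=d-1$, so $R/xR$ is not MCM and not in $\mathscr X$. Hence (1) fails. $\square$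

## 12. Cokernels of columns: $\operatorname{Tr}k$ and infinite radius

This section proves B.2 and $(2)\Rightarrow(4)$. For a column $u=(u_1,\dots,u_b)\in R^b$ with $(0:_R(u_1,\dots,u_b))=0$, put $T(u)=\operatorname{coker}(R\xrightarrow{u}R^b)$. The condition says that $u\colon R\to R^b$ is injective. Suppose (2) holds. Replacing a module of finite positive projective dimension in $\mathscr X$ by a syzygy, we have $P\in\mathscr X$ with minimal resolution $0\to R^a\xrightarrow{\phi}R^b\to P\to0$, $a\ge1$.

**Step 1: reduce to one column.** For any $\psi\colon R^a\to R^c$ there is an exact sequence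
$$0\to R^c\to\operatorname{coker}\tbinom\phi\psi\to P\to0. \tag{9}$$
Only injectivity on the left needs a check: if $(0,r)=(\phi s,\psi s)$, then $s=0$ as $\phi$ is injective, so $r=0$. Hence $\operatorname{coker}\binom\phi\psi\in\mathscr X$. Take $\psi$ to be the projection onto the last $a-1$ coordinates. The identity block in the lower rows clears the columns $2,\dots,a$ of $\phi$ by row operations, and what remains shows $\operatorname{coker}\binom\phi\psi\cong T(y)$, where $y\in\mathfrak mR^b$ is the first column of $\phi$; this column is injective because $\phi$ is. So $T(y)\in\mathscr X$.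

**Step 2: replace $y$ by $z$.** Apply (9) to $T(y)$ with $\psi=(z_1,\dots,z_e)^T\colon R\to R^e$: the module $T(y_1,\dots,y_b,z_1,\dots,z_e)$ is in $\mathscr X$. Each $y_i$ is in $\mathfrak m=(z_1,\dots,z_e)$, so row operations turn the $y_i$ into $0$ and $T(y,z)\cong R^b\oplus T(z)$. Here $(0:\mathfrak m)=0$ because $\operatorname{depth}R=d>0$. So the summand $T(z)=\operatorname{Tr}k$ is in $\mathscr X$.

Conversely, if $\operatorname{Tr}k\in\mathscr X$, then since $(0:\mathfrak m)=0$ and all $z_i\in\mathfrak m$, the sequence $0\to R\to R^e\to T(z)\to0$ is a minimal free resolution, so $\operatorname{pd}T(z)=1$ and (2) holds. This proves B.2.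

**Step 3: multiply one coordinate.** Let $u=(u_1,u_2,\dots,u_e)$ and $u'=(u_1',u_2,\dots,u_e)$ have zero annihilators and $T(u),T(u')\in\mathscr X$. We show $T(u_1u_1',u_2,\dots,u_e)\in\mathscr X$. Let $Q$ be the cokernel of the map $R^2\to R^e\oplus R^e$ sending the two basis vectors to $(u',0)$ and $(\mathbf e_1,u)$, where $\mathbf e_1$ is the first unit vector. Dividing out the first copy of $R^e$ leaves $T(u)$. The kernel of $Q\to T(u)$ is the image of $R^e\oplus0$; if $\lambda(u',0)+\mu(\mathbf e_1,u)$ lies in $R^e\oplus0$, then $\mu u=0$, so $\mu=0$, and the kernel is $R^e/Ru'=T(u')$. So there is an exact sequence $0\to T(u')\to Q\to T(u)\to0$ and $Q\in\mathscr X$.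

The second relation reads $(\mathbf e_1,0)=-(0,u)$ in $Q$, so we may drop the generator $(\mathbf e_1,0)$. The first relation becomes $\sum_{j\ge2}u_j(\mathbf e_j,0)-u_1'(0,u)=0$. Hence, with row operations that use $u_2,\dots,u_e$ to clear their multiples,
$$Q\cong\operatorname{coker}\big(u_2,\dots,u_e,-u_1'u_1,-u_1'u_2,\dots,-u_1'u_e\big)^T\cong T(u_1u_1',u_2,\dots,u_e)\oplus R^{e-1}.$$
The new column has zero annihilator: if $s$ kills $u_1u_1',u_2,\dots,u_e$, then $su_1'$ kills all entries of $u$, so $su_1'=0$; then $s$ kills all entries of $u'$, so $s=0$. Taking the summand, $T(u_1u_1',u_2,\dots,u_e)\in\mathscr X$. The same argument works for any other coordinate.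

**Step 4: powers, and the radius.** Starting from $T(z)$ and iterating Step 3, first in the first coordinate, then in the second, and so on, we get $T(z_1^n,\dots,z_e^n)\in\mathscr X$ for all $n\ge1$. From $0\to R\to R^e\to T(z_1^n,\dots,z_e^n)\to0$,
$$\operatorname{Ext}^1_R(T(z_1^n,\dots,z_e^n),R)=R/(z_1^n,\dots,z_e^n),$$
whose annihilator is contained in $\mathfrak m^n$. If $\mathscr X\subseteq[G]_r$, Lemma 4 gives $I_G^r\subseteq\bigcap_n\mathfrak m^n=0$, so $I_G$ lies in every minimal prime, contradicting Lemma 4. So (4) holds, and B.1 is proved. $\square$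

## 13. Bounded generation, Ext-vanishing conditions and AB rings

**Proof of B.3.** By Iyengar–Takahashi ("Annihilation of cohomology and strong generation of module categories", IMRN 2016), for an excellent equicharacteristic local ring there are $G\in\operatorname{mod}R$ and integers $s,n$ such that every $s$-th syzygy module is obtained from $G$ in $n$ steps using finite direct sums, direct summands and extensions. In particular it lies in $[G]_n$. Over a Gorenstein ring every MCM module is an $s$-th syzygy, by (F3). So if (3) fails, then $\mathscr X\subseteq[G]_n$ and (4) fails. $\square$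

**Proof of B.4.** The ring of Theorem A is complete, contains the field $k$, and has any prescribed dimension $d\ge1$. There (3) and (4) hold while (1) and (2) fail. $\square$

**Proof of B.5, (i)$\Rightarrow$(ii).** Suppose (ii) fails: $\operatorname{Ext}^i_R(M,K)=0$ for all $i\ge1$ with $K\ne0$ and $M$ not MCM. The resolving subcategory ${}^\perp K$ contains $M$, so it satisfies (3). By Lemma 1 it contains no module of finite positive projective dimension, so it does not satisfy (2), and (i) fails.

**Proof of B.5, (ii)$\Rightarrow$(iii).** Suppose $\mathscr X$ contains a non-MCM module $M$ but (1) fails. Lemma 5 gives $K\ne0$ with $\operatorname{Ext}^i_R(M,K)=0$ for all $i\ge1$, contradicting (ii).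

**Proof of B.5, (iii)$\Rightarrow$(iv).** Let $K\ne0$ be MCM with $\operatorname{Ext}^i_R(M,K)=0$ for all $i\ge1$, and suppose $M$ is not MCM. Then ${}^\perp K$ satisfies (3), so by (iii) it is contravariantly infinite. By (F3) there is an exact sequence $0\to K\to F\to C\to0$ with $F$ free. Since $\operatorname{Ext}^1_R(X',K)=0$ for $X'\in{}^\perp K$, the map $F\to C$ is a right ${}^\perp K$-approximation, and therefore $C\in{}^\perp K$. Then $\operatorname{Ext}^1_R(C,K)=0$, the sequence splits, and $K$ is free and nonzero. So $\operatorname{Ext}^i_R(M,R)=0$ for all $i\ge1$, and $M$ is MCM by (F1), a contradiction. $\square$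

**Proof of B.6.** Let $R$ be AB with bound $c$, let $K\ne0$ and $\operatorname{Ext}^i_R(M,K)=0$ for all $i\ge1$. We show that $M$ is MCM by embedding it in a module $P$ of finite projective dimension and showing that $P$ is free.

**Step 1: the embedding.** By Auslander–Buchweitz there is an exact sequence $0\to M\to P\to C\to0$ with $\operatorname{pd}P<\infty$ and $C$ MCM. From $\operatorname{Ext}^{i-1}_R(M,K)\to\operatorname{Ext}^i_R(C,K)\to\operatorname{Ext}^i_R(P,K)$ we see that $\operatorname{Ext}^i_R(C,K)=0$ for $i\gg0$.

**Step 2: all positive Ext from $C$ vanish.** Fix $n\ge c$ with $n\ge 1$. By (F3), $C$ is an $n$-th syzygy of an MCM module $C_n$, so $\operatorname{Ext}^i_R(C,K)\cong\operatorname{Ext}^{i+n}_R(C_n,K)$ for $i\ge1$. By Step 1, $\operatorname{Ext}^{\gg0}_R(C_n,K)=0$, so the AB condition gives $\operatorname{Ext}^j_R(C_n,K)=0$ for $j>c$. Since $i+n>c$ for $i\ge1$, we get $\operatorname{Ext}^i_R(C,K)=0$ for all $i\ge1$.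

**Step 3: $P$ is free and $M$ is MCM.** The exact sequence $\operatorname{Ext}^i_R(C,K)\to\operatorname{Ext}^i_R(P,K)\to\operatorname{Ext}^i_R(M,K)$ gives $\operatorname{Ext}^i_R(P,K)=0$ for all $i\ge1$. By Lemma 1, $P$ does not have positive projective dimension, so $P$ is free (possibly zero). Now $M$ is the kernel of a surjection $P\to C$ between MCM modules, so $M$ is MCM.

Thus (ii) holds. By B.5, $(3)\Rightarrow(1)$ for every resolving $\mathscr X$, and $(1)\Rightarrow(3)$ is B.1. $\square$
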